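# Butson matrices whose row products are not sums of cycles

## 1. Four matrices attached to an odd prime

Let $p$ be an odd prime and $\zeta=e^{2\pi i/p}$. Exponents of $\zeta$ live in the field $\mathbb F_p$, so a fraction in an exponent means an inverse mod $p$. Choose $c\in\mathbb F_p\setminus\{0,1\}$ such that $c(c-1)$ is not a square mod $p$ (Section 5 shows that such a $c$ exists), and put
$$n=\frac1{4c(c-1)}\in\mathbb F_p .$$
Consider four $p\times p$ matrices with rows and columns indexed by $\mathbb F_p$:
$$U_0(b,x)=\zeta^{-bx},\quad U_1(b,x)=\zeta^{-x^2-bx},\quad V_0(b,y)=\zeta^{-(y-b)^2/(4c)},\quad V_1(b,y)=\zeta^{-(y-b)^2/(4(c-1))}.\tag{1}$$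

For $p=3$ and $\omega=e^{2\pi i/3}$, the only choice is $c=2$. Then $1/(4c)=1/8=-1$ and $1/(4(c-1))=1/4=1$ mod $3$, and
$$U_0=\begin{pmatrix}1&1&1\\1&\omega^2&\omega\\1&\omega&\omega^2\end{pmatrix},\quad U_1=\begin{pmatrix}1&\omega^2&\omega^2\\1&\omega&1\\1&1&\omega\end{pmatrix},\quad V_0=\begin{pmatrix}1&\omega&\omega\\\omega&1&\omega\\\omega&\omega&1\end{pmatrix},\quad V_1=\begin{pmatrix}1&\omega^2&\omega^2\\\omega^2&1&\omega^2\\\omega^2&\omega^2&1\end{pmatrix}.$$
Take the scalar product of the first row of $U_0$ with the first row of $U_1$. Its terms are $1,\omega,\omega$, with sum $1+2\omega=i\sqrt3$. The first rows of $V_0$ and $V_1$ give the terms $1,\omega^2,\omega^2$, with sum $1+2\omega^2=-i\sqrt3$. The two sums are opposite, while the two lists of terms have only the number $1$ in common. Try another pair, say the first row of $U_0$ and the second row of $U_1$: the sum is $1+\omega^2+1=2+\omega^2$. The same rows of $V_0,V_1$ give $\omega+\omega+\omega^2=2\omega+\omega^2$, and the two sums again add up to $2(1+\omega+\omega^2)=0$.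

The general fact, proved in Section 5, is that
$$V_0V_1^*=-\,U_0U_1^*$$
as matrices, although entry by entry the left side is a sum over non-squares (and $0$) and the right side is a sum over squares (and $0$), up to a common rotation.

**What the four matrices are for.** If we do this for two odd primes and take tensor products, the two minus signs cancel. We obtain two different lists of roots of unity with the same sum, and we obtain them simultaneously in all entries of a matrix product. This lets us replace one list by the other inside a large orthogonal matrix without disturbing orthogonality. We shall use this to build matrices whose rows are orthogonal for a reason more subtle than the one a natural conjecture predicts. The next section states that conjecture.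

## 2. Butson matrices, cycles, and the regularity conjecture

Write $\mu_n=\{z\in\mathbb C:z^n=1\}$. Throughout, "list" means multiset: order does not matter, multiplicity does.

**Definition (complex Hadamard, Butson).** A complex Hadamard matrix is a matrix $H\in M_N(\mathbb C)$ with $|H_{ij}|=1$ and pairwise orthogonal rows: $\sum_{k}H_{ik}\bar H_{jk}=0$ for $i\ne j$. Equivalently, $|H_{ij}|=1$ and $HH^*=N\,I$. It is a Butson matrix if there is $s<\infty$ with $H_{ij}^s=1$ for all $i,j$. We write $BH(N,s)$ for the set of $N\times N$ complex Hadamard matrices with entries in $\mu_s$.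

If $H\in BH(N,s)$ and $K\in BH(N',s')$, then $H\otimes K\in BH(NN',\mathrm{lcm}(s,s'))$, because $(H\otimes K)(H\otimes K)^*=HH^*\otimes KK^*=NN'\,I$.

**Definition (cycle, regular).** A cycle is a list of the form $\{\lambda e^{2k\pi i/n}:k=1,\dots,n\}$ with $n\ge2$ and $|\lambda|=1$. In other words it is a coset $\lambda\mu_n$, each element taken once. Its sum is $0$. A list is a *sum of cycles* if it can be partitioned into cycles. A complex Hadamard matrix is regular if, for all $i\ne j$, the list of terms $H_{ik}\bar H_{jk}$, $k=1,\dots,N$, is a sum of cycles.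

**Example.** Let $F_N=(w^{ij})$ with $w=e^{2\pi i/N}$. The terms of the product of rows $i\neq j$ are $w^{(i-j)k}$, $k=1,\dots,N$. If $d=\gcd(i-j,N)$, then $w^{i-j}$ has order $N/d\ge2$, so the list consists of $d$ copies of $\mu_{N/d}$. Hence $F_N$ is regular, and it is in $BH(N,N)$.

**Example (a vanishing sum that is not a sum of cycles).** Let $w=e^{2\pi i/30}$. Then
$$w^5+w^6+w^{12}+w^{18}+w^{24}+w^{25}=0,$$
because $w^5+w^{25}=2\cos60^\circ=1$ and $w^6+w^{12}+w^{18}+w^{24}=-1$. To see that it is not a sum of cycles we use a remark that will serve again.

**Lemma 2.** Suppose a cycle $\lambda\mu_k$ is contained in $\mu_s$ and contains $\tau$. Then $\lambda\mu_k=\tau\mu_k$, $k$ divides $s$, and the cycle contains $\tau\mu_\ell$ for every prime $\ell$ dividing $k$.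

*Proof.* A coset is $\tau\mu_k$ for any of its elements $\tau$. Both $\tau$ and $\tau e^{2\pi i/k}$ lie in $\mu_s$, so $e^{2\pi i/k}\in\mu_s$, that is, $k\mid s$. If $\ell\mid k$ then $\mu_\ell\subset\mu_k$. $\square$

In the six-term sum, a cycle would therefore contain a coset of $\mu_2$, $\mu_3$ or $\mu_5$. In terms of exponents mod $30$, the set $\{5,6,12,18,24,25\}$ would contain a full class under adding $15$, $10$ or $6$. Adding $15$ gives $20,21,27,3,9,10$, none of them in the set. Adding $10$ stays in the set only for $25\mapsto5$, and the third member $15$ of that class is missing. Adding $6$ to $5$ or $25$ gives $11$ or $1$, not in the set, and the class of $6,12,18,24$ also needs $0$. So this sum contains no cycle at all.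

The following is stated as a conjecture in Teodor Banica, "First order deformations of the Fourier matrix", arXiv:1302.4153 (2013).

**Conjecture (Regularity).** Any Butson matrix is regular.

The six-term sum does not refute it. A counterexample needs such a sum to occur between two rows of a square matrix *all* of whose rows are pairwise orthogonal. We shall prove the following.

**Theorem A.** Let $p,q$ be distinct odd primes and let $r\notin\{p,q\}$ be a prime ($r=2$ allowed). There is an explicit matrix $M\in BH(pqr,pqr)$ that is not regular. In particular ($r=2$, $p=3$, $q=5$) there is a non-regular matrix in $BH(30,30)$, so the conjecture is false.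

**Theorem B.** For an integer $s\ge1$, the following are equivalent:

1. every Butson matrix with entries in $\mu_s$ is regular;
2. $s$ has at most two distinct prime factors.

Hence $30$ is the smallest order for which regularity fails. Moreover, if distinct primes $p,q,r$ divide $s$, then $BH(pqrm,s)$ contains a non-regular matrix whenever $BH(m,s)\ne\emptyset$. Consequently non-regular Butson matrices exist at every size $N$ divisible by $30$.

**Addendum C.** The rows of the matrix $M$ of Theorem A split into $r$ groups of $pq$ rows. The scalar product of any row of group $0$ with any row of any other group consists of $pqr$ terms. Any family of disjoint cycles among these terms has at most one member, and that member has only $r$ terms.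

## 3. Sizes two, three and four

In very small sizes, regularity holds for every complex Hadamard matrix, simply because short vanishing sums of unit complex numbers have no room.

*Two terms.* If $a+b=0$ then $\{a,b\}=a\mu_2$.

*Three terms.* After a rotation the sum is $1+a+b=0$. Then $\operatorname{Im}b=-\operatorname{Im}a$, and since $|a|=|b|=1$ also $\operatorname{Re}b=\pm\operatorname{Re}a$. So $b=\bar a$ or $b=-a$. The second is impossible, because it makes the sum equal to $1$. So $b=\bar a$ and $2\operatorname{Re}a=-1$, which gives $\{1,a,b\}=\mu_3$.

*Four terms.* Let $a+b+c+d=0$ and $\sigma=a+b$. If $\sigma=0$, then also $c+d=0$ and we have two $2$-cycles. If $\sigma\ne0$, then $\bar\sigma=\frac1a+\frac1b=\frac{\sigma}{ab}$, so $ab=\sigma/\bar\sigma$. Thus $a,b$ are the two roots of $X^2-\sigma X+\sigma/\bar\sigma$. The unit numbers $-c,-d$ also have sum $\sigma$, so they are the roots of the same polynomial, and $\{-c,-d\}=\{a,b\}$. Again we have two $2$-cycles.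

So size alone protects the conjecture for $N\le4$. The arithmetic of the order $s$ protects it much further.

## 4. Orders with at most two prime factors

This section proves (2)$\Rightarrow$(1) of Theorem B. It also tells us where a counterexample has to live: its order must have three distinct prime factors. The terms of a row product of a matrix with entries in $\mu_s$ lie in $\mu_s$, so the following suffices.

**Proposition 3.** Let $s$ have at most two distinct prime factors. Then every vanishing sum $\sum_{z\in\mu_s}f(z)z=0$ with integers $f(z)\ge0$ is a sum of cycles.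

We use two textbook facts: $[\mathbb Q(\mu_n):\mathbb Q]=\varphi(n)$, and the multiplicativity of degrees in towers. Since $\mu_s\subset\mu_{s'}$ when $s\mid s'$, we may replace $s$ by a multiple and assume $s=p^aq^b$ with $p\neq q$ primes (here $2$ is allowed) and $a,b\ge1$.

**Step 1: reduce to $s=pq$.** The aim is to remove the higher powers of the primes. Let $w=e^{2\pi i/s}$ and $h=s/(pq)=p^{a-1}q^{b-1}$. Then
$$[\mathbb Q(w):\mathbb Q(\mu_{pq})]=\frac{\varphi(s)}{\varphi(pq)}=h,$$
so $1,w,\dots,w^{h-1}$ are linearly independent over $\mathbb Q(\mu_{pq})$. Since $\mu_{pq}$ is generated by $w^h$, we have the disjoint decomposition $\mu_s=\bigsqcup_{k=0}^{h-1}w^k\mu_{pq}$. The vanishing sum becomes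
$$\sum_{k=0}^{h-1}w^k\Big(\sum_{z\in\mu_{pq}}f(w^kz)\,z\Big)=0,$$
and every bracket must vanish. If each bracket is a sum of cycles, then multiplying its cycles by $w^k$ gives cycles again, and together they decompose the original sum.

**Step 2: find the shape of $f$ when $s=pq$.** The aim is to show that the multiplicity function is a function of one coordinate plus a function of the other. Let $\zeta=e^{2\pi i/p}$, $\eta=e^{2\pi i/q}$. Each element of $\mu_{pq}$ is uniquely $\zeta^u\eta^v$ with $u\in\mathbb Z_p$, $v\in\mathbb Z_q$, so the sum reads $\sum_{u,v}f(u,v)\zeta^u\eta^v=0$. Put $g_v=\sum_uf(u,v)\zeta^u\in\mathbb Q(\zeta)$. Then $\sum_vg_v\eta^v=0$. The degree of $\eta$ over $\mathbb Q(\zeta)$ is $\varphi(pq)/\varphi(p)=q-1$, so its minimal polynomial there is $1+X+\dots+X^{q-1}$. The polynomial $\sum_{v=0}^{q-1}g_vX^v$ has degree at most $q-1$ and vanishes at $\eta$, so it is a constant multiple of the minimal polynomial. Hence all $g_v$ are equal. For any $v,v'$ this says $\sum_u\big(f(u,v)-f(u,v')\big)\zeta^u=0$. The same argument for $\zeta$ over $\mathbb Q$ shows that $f(u,v)-f(u,v')$ does not depend on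 $u$.

**Step 3: make both parts nonnegative.** Multiplicities of cycles must be nonnegative, so we choose the base point well. Let $v_0$ minimize $f(0,v)$, and put
$$\alpha(u)=f(u,v_0)\ge0,\qquad \beta(v)=f(0,v)-f(0,v_0)\ge0 .$$
By Step 2, $f(u,v)-f(u,v_0)=\beta(v)$ for every $u$, so $f(u,v)=\alpha(u)+\beta(v)$. Therefore the list is the union of $\alpha(u)$ copies of the cycle $\zeta^u\mu_q$ over all $u$, and $\beta(v)$ copies of the cycle $\eta^v\mu_p$ over all $v$. $\square$

## 5. Completing the square: the sign identity

We now prove what Section 1 promised about the four matrices.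

**A suitable $c$ exists.** Suppose $c(c-1)$ were a square for every $c\in\mathbb F_p\setminus\{0,1\}$. Then $c$ and $c-1$ would have the same quadratic character for $c=2,\dots,p-1$, so all of $1,2,\dots,p-1$ would have the same character. This contradicts the existence of non-residues. So some $c$ works. Since $4$ is a square, $n=1/(4c(c-1))$ is then a non-residue.

**Lemma 1.** Let $U_0,U_1,V_0,V_1$ be as in (1).

(a) All four matrices lie in $BH(p,p)$.

(b) For all $b,b'\in\mathbb F_p$ put $t=-(b-b')^2/4$. Then, as lists,
$$\{U_0(b,x)\overline{U_1(b',x)}:x\in\mathbb F_p\}=\{\zeta^{t+x^2}:x\in\mathbb F_p\},\qquad\{V_0(b,y)\overline{V_1(b',y)}:y\in\mathbb F_p\}=\{\zeta^{t+ny^2}:y\in\mathbb F_p\}.\tag{2}$$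

(c) We have
$$V_0V_1^*=-\,U_0U_1^*.\tag{3}$$

**Step 1: orthogonality, part (a).** For $b\neq b'$, the scalar product of rows $b$ and $b'$ of $U_0$ is $\sum_x\zeta^{(b'-b)x}=0$. For $U_1$ it is the same sum, because the factors $\zeta^{-x^2}$ and $\zeta^{x^2}$ cancel. The matrices $V_0,V_1$ have the form $\zeta^{-e(y-b)^2}$ with $e\neq0$, and for them the scalar product is
$$\sum_y\zeta^{-e(y-b)^2+e(y-b')^2}=\sum_y\zeta^{e(b'^2-b^2)+2e(b-b')y}=0,$$
since $2e(b-b')\ne0$.

**Step 2: the lists, part (b).** The aim is to see the same rotation $t$ on both sides. For $U$, the exponent of $U_0(b,x)\overline{U_1(b',x)}$ is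
$$-bx+x^2+b'x=\Big(x+\frac{b'-b}2\Big)^2-\frac{(b'-b)^2}4 ,$$
and translating $x$ gives the first list in (2).

For $V$ we use the following identity, valid for $A,B\in\mathbb F_p$ with $A+B\ne0$:
$$A(y-b)^2+B(y-b')^2=(A+B)\Big(y-\frac{Ab+Bb'}{A+B}\Big)^2+\frac{AB}{A+B}(b-b')^2.\tag{4}$$
To check it, note that the coefficients of $y^2$ and $y$ agree. The constant left over after completing the square is $Ab^2+Bb'^2-\frac{(Ab+Bb')^2}{A+B}$, and
$$(A+B)(Ab^2+Bb'^2)-(Ab+Bb')^2=AB\,b'^2+AB\,b^2-2AB\,bb'=AB(b-b')^2 .$$
The exponent of $V_0(b,y)\overline{V_1(b',y)}$ is the left side of (4) with $A=-\frac1{4c}$ and $B=\frac1{4(c-1)}$. Here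
$$A+B=\frac{-(c-1)+c}{4c(c-1)}=n,\qquad AB=-\frac1{16c(c-1)},\qquad\frac{AB}{A+B}=-\frac14 .$$
So the exponent is $n(y-y_0)^2-\frac{(b-b')^2}4$ for some $y_0\in\mathbb F_p$ depending only on $b,b'$. Translating $y$ gives the second list in (2).

This computation also explains the odd-looking coefficients in (1). If we try $V_i(b,y)=\zeta^{-e_i(y-b)^2}$, then (4) with $A=-e_0$, $B=e_1$ produces the rotation $-\frac14(b-b')^2$ exactly when $\frac{e_0e_1}{e_1-e_0}=\frac14$, that is, $\frac1{e_0}-\frac1{e_1}=4$. Writing $\frac1{e_0}=4c$ forces $\frac1{e_1}=4(c-1)$. The parameter $c$ is what remains free, and we spend it on making $n=e_1-e_0$ a non-residue.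

**Step 3: the sign, part (c).** By (2), the $(b,b')$ entries of $U_0U_1^*$ and $V_0V_1^*$ are $\zeta^t\sum_x\zeta^{x^2}$ and $\zeta^t\sum_y\zeta^{ny^2}$. As $x$ runs over $\mathbb F_p$, $x^2$ takes the value $0$ once and each nonzero square twice. As $n$ is a non-residue, $ny^2$ takes the value $0$ once and each non-residue twice. Together the two families take every value exactly twice, so
$$\sum_x\zeta^{x^2}+\sum_y\zeta^{ny^2}=2\sum_{u\in\mathbb F_p}\zeta^u=0 .$$
Multiplying by $\zeta^t$ gives (3). $\square$

## 6. One prime gives only balanced lists

The identity (3) invites an immediate construction. The matrix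
$$W=\begin{pmatrix}U_0&V_0\\U_1&V_1\end{pmatrix}$$
is in $BH(2p,p)$: the diagonal blocks of $WW^*$ are $pI+pI$, and the off-diagonal block is $U_0U_1^*+V_0V_1^*=0$ (or its adjoint). Its rows are orthogonal because of a nontrivial identity between quadratic exponential sums, so one might hope that it is not regular.

It is regular. For a row of the upper half and a row of the lower half, the terms are $\zeta^{t+x^2}$ and $\zeta^{t+ny^2}$, and Step 3 above showed that these take each value in $\mu_p$ exactly twice. The list is two copies of the cycle $\mu_p$. For two rows of the same half, each block contributes a list $\zeta^{\text{const}+ky}$ with $k\ne0$, which is a copy of $\mu_p$. Proposition 3 says that it had to be so, since the order is $p$.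

The failure occurs exactly because the two lists are *complementary*: one contains what the other lacks. To avoid this, we would like two lists with *equal* sums, and then cancel one against the other by a factor such as $-1$, which does not mix with $\mu_p$. With one prime there are no such lists. If $\sum_ua_u\zeta^u=\sum_ub_u\zeta^u$ with integers $a_u,b_u\geq 0$ and $\sum_u a_u=\sum_u b_u$, then $a_u-b_u$ does not depend on $u$ (the minimal polynomial of $\zeta$ is $1+X+\dots+X^{p-1}$), and the equality of the totals forces $a_u=b_u$. So the two lists coincide.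

With two odd primes the obstacle disappears. Multiply a list for $p$ by a list for $q$. Passing from squares to non-squares changes the sign of the sum at $p$, and does so again at $q$. Hence
$$\{\zeta^{x^2}\eta^{y^2}\}\quad\text{and}\quad\{\zeta^{nx^2}\eta^{my^2}\}$$
(with $n$ and $m$ non-residues mod $p$ and mod $q$) have the same length and the same sum, and they are different lists. A third prime $r$ then supplies the factors that make the total vanish: $1,-1$ when $r=2$, and in general all the powers of $\rho=e^{2\pi i/r}$.

## 7. The matrix $M$

Let $p,q,r$ be as in Theorem A, and $\zeta=e^{2\pi i/p}$, $\eta=e^{2\pi i/q}$, $\rho=e^{2\pi i/r}$. Let $U_k^{(p)},V_k^{(p)}$ and $U_k^{(q)},V_k^{(q)}$ be the matrices (1) for $p$ and for $q$, with non-residues $n\in\mathbb F_p$ and $m\in\mathbb F_q$ respectively.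

**Step 1: cancel the signs.** Put
$$X_k=U_k^{(p)}\otimes U_k^{(q)},\qquad Y_k=V_k^{(p)}\otimes V_k^{(q)}\qquad(k=0,1).$$
These four matrices are in $BH(pq,pq)$. By (3) for $p$ and for $q$,
$$Y_0Y_1^*=V_0^{(p)}V_1^{(p)*}\otimes V_0^{(q)}V_1^{(q)*}=(-1)(-1)\,U_0^{(p)}U_1^{(p)*}\otimes U_0^{(q)}U_1^{(q)*}=X_0X_1^*.\tag{5}$$

**Step 2: assemble.** We start from the Fourier pattern $\rho^{ij}$ and put the $X$'s in block column $0$ and the $Y$'s in all the others. The index $0$ or $1$ of the block says whether the block row is row $0$ or not. Precisely, $M$ is the $r\times r$ block matrix with blocks, for $i,j\in\{0,\dots,r-1\}$,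
$$M_{ij}=\rho^{ij}Z_{ij},\qquad Z_{00}=X_0,\quad Z_{i0}=X_1\ (i\ne0),\quad Z_{0j}=Y_0\ (j\ne0),\quad Z_{ij}=Y_1\ (i,j\ne0).\tag{6}$$
For example,
$$M=\begin{pmatrix}X_0&Y_0\\X_1&-Y_1\end{pmatrix}\ (r=2),\qquad M=\begin{pmatrix}X_0&Y_0&Y_0\\X_1&\rho Y_1&\rho^2Y_1\\X_1&\rho^2Y_1&\rho^4Y_1\end{pmatrix}\ (r=3).$$

**Step 3: $M\in BH(pqr,pqr)$.** The entries lie in $\mu_{pqr}$. The $(i,i')$ block of $MM^*$ is $\sum_j\rho^{(i-i')j}Z_{ij}Z_{i'j}^*$.

- If $i=i'$, every summand is $pq\,I$, and the block is $pqr\,I$.
- If $i\ne i'$ are both nonzero, then $Z_{ij}=Z_{i'j}$ for every $j$, so the block is $pq\,I\sum_j\rho^{(i-i')j}=0$.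
- If $i=0\ne i'$, then $Z_{0j}Z_{i'j}^*$ is $X_0X_1^*$ for $j=0$ and $Y_0Y_1^*$ for $j\ne0$. By (5) it is $X_0X_1^*$ for every $j$, so the block is $X_0X_1^*\sum_j\rho^{-i'j}=0$. The case $i'=0\ne i$ is the adjoint of this one.

Hence $MM^*=pqr\,I$. The third case is the only place where (5) is used: orthogonality sees only the sums, and the sums do not change when $X$ is replaced by $Y$. Regularity sees the individual terms, and these do change.

## 8. A term that lies on no cycle

We finish the proof of Theorem A by exhibiting two rows of $M$ and one term of their scalar product through which no cycle passes.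

**Step 1: write the terms.** Take the row of block row $0$ and the row of block row $1$ that both have inner index $(0,0)\in\mathbb F_p\times\mathbb F_q$. By (2) with $t=0$ for both primes, the terms of their scalar product are
$$\zeta^{x^2}\eta^{y^2}\ \ (\text{block }j=0),\qquad\rho^{-j}\zeta^{nx^2}\eta^{my^2}\ \ (\text{blocks }j=1,\dots,r-1),\qquad x\in\mathbb F_p,\ y\in\mathbb F_q.\tag{7}$$
The factor $\rho^{-j}$ comes from $\rho^{0\cdot j}\,\overline{\rho^{1\cdot j}}$.

**Step 2: describe the set of values.** Let $S\subset\mu_{pqr}$ be the set of values occurring in (7). Since $\mu_{pqr}=\mu_r\times\mu_p\times\mu_q$, each element of $\mu_{pqr}$ is uniquely $\rho^{-j}\zeta^u\eta^v$. Reading off (7),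
$$\rho^{-j}\zeta^u\eta^v\in S\iff\begin{cases}u\text{ and }v\text{ are each }0\text{ or a residue},&\text{if }j=0,\\u\text{ and }v\text{ are each }0\text{ or a non-residue},&\text{if }j\ne0.\end{cases}\tag{8}$$

**Step 3: test one term against the three primes.** Suppose the terms (7) could be partitioned into cycles. The value $\tau=\zeta\eta$ occurs ($j=0$, $x=y=1$), so it lies in a cycle, and this cycle is contained in $S\subset\mu_{pqr}$. By Lemma 2 it has $k$ elements with $k\mid pqr$, and $\tau\mu_\ell\subset S$ for some prime $\ell\in\{p,q,r\}$. Each of the three possibilities contradicts (8).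

- $\ell=p$: the coset $\tau\mu_p$ contains $\zeta^u\eta$ with $u$ a non-residue mod $p$. It has $j=0$, so it is not in $S$.
- $\ell=q$: the coset $\tau\mu_q$ contains $\zeta\eta^v$ with $v$ a non-residue mod $q$. It is not in $S$, again by the case $j=0$.
- $\ell=r$: the coset $\tau\mu_r$ contains $\rho^{-1}\zeta\eta$. Here $j=1\ne0$ and $u=1$ is a nonzero residue, so it is not in $S$.

So the scalar product of these two rows is not a sum of cycles, and $M$ is not regular. This proves Theorem A, once we note that $r=2,p=3,q=5$ gives $pqr=30$. $\blacksquare$

The argument in Step 3 uses only the set $S$ and not the multiplicities. We shall need this in Section 10.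

## 9. The matrix of size thirty, written out

Let $r=2$, $p=3$, $q=5$, and $\omega=e^{2\pi i/3}$, $\zeta=e^{2\pi i/5}$ (so in this section $\omega$ and $\zeta$ play the roles of $\zeta$ and $\eta$). For both primes we may take $c=2$, since $c(c-1)=2$ is a non-residue mod $3$ and mod $5$. Mod $3$ we found $\frac1{4c}=-1$, $\frac1{4(c-1)}=1$, and $n=\frac18=2$. Mod $5$ we have $\frac1{4c}=\frac13=2$, $\frac1{4(c-1)}=\frac14=-1$, and the non-residue is $\frac18=2$. Hence:

- for $3$: $U_0=\omega^{-bx}$, $U_1=\omega^{-x^2-bx}$, $V_0=\omega^{(y-b)^2}$, $V_1=\omega^{-(y-b)^2}$;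
- for $5$: $U_0=\zeta^{-bx}$, $U_1=\zeta^{-x^2-bx}$, $V_0=\zeta^{-2(y-b)^2}$, $V_1=\zeta^{(y-b)^2}$;

and
$$M=\begin{pmatrix}U_0^{(3)}\otimes U_0^{(5)}&V_0^{(3)}\otimes V_0^{(5)}\\U_1^{(3)}\otimes U_1^{(5)}&-V_1^{(3)}\otimes V_1^{(5)}\end{pmatrix}\in BH(30,30).$$
The scalar product of rows $1$ and $16$ is
$$(1+2\omega)(1+2\zeta+2\zeta^4)-(1+2\omega^2)(1+2\zeta^2+2\zeta^3),$$
expanded into $30$ terms. One can check by hand that it vanishes: the four brackets are $i\sqrt3$, $\sqrt5$, $-i\sqrt3$, $-\sqrt5$, so the difference is $i\sqrt{15}-i\sqrt{15}=0$. The term $\omega\zeta$ occurs four times and lies on no cycle: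

- $-\omega\zeta$ does not occur, because the second product contains only $\omega^0,\omega^2$ and $\zeta^0,\zeta^2,\zeta^3$; so there is no $2$-cycle through $\omega\zeta$;
- $\omega^2\zeta$ does not occur, because in the first product only $\omega^0,\omega^1$ appear; so there is no $3$-cycle through $\omega\zeta$;
- $\omega\zeta^2$ does not occur, because in the first product only $\zeta^0,\zeta^1,\zeta^4$ appear; so there is no $5$-cycle through $\omega\zeta$;
- by Lemma 2, any longer cycle through $\omega\zeta$ would contain one of these three.

## 10. All orders, and all sizes divisible by thirty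

We complete the proof of Theorem B. The implication (2)$\Rightarrow$(1) is Proposition 3.

**Step 1: (1)$\Rightarrow$(2).** We prove the contrapositive. Suppose $s$ has at least three distinct prime factors. At most one of them is $2$, so we can name three of them $p,q,r$ with $p,q$ odd. The matrix $M$ of Theorem A has entries in $\mu_{pqr}\subset\mu_s$, so $M\in BH(pqr,s)$, and it is not regular.

**Step 2: the smallest order.** The smallest integer with three distinct prime factors is $2\cdot3\cdot5=30$. So $30$ is the smallest order for which regularity fails.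

**Step 3: larger sizes.** Let distinct primes $p,q,r$ divide $s$, named so that $p,q$ are odd, and let $K\in BH(m,s)$. Then $M\otimes K\in BH(pqrm,s)$. Combine each of the two rows of $M$ used in Section 8 with one and the same row of $K$. In the scalar product of the two resulting rows, the entries of $K$ contribute factors $K_{al}\bar K_{al}=1$. So the terms are those of (7), each repeated $m$ times. The set of values is still $S$, and Step 3 of Section 8 used only $S$. Hence $M\otimes K$ is not regular.

**Step 4: sizes $N=30m$.** Take the $30\times30$ matrix of Section 9 and $K=F_m$. With $s=\mathrm{lcm}(30,m)$ we have $F_m\in BH(m,s)$, and Step 3 gives a non-regular matrix in $BH(30m,s)$. $\blacksquare$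

The order $30$ is thus optimal. The smallest *size* of a non-regular Butson matrix is not determined by this argument, which only shows that $N=30$ suffices.

## 11. How few cycles there are

Theorem A says that one row product is not a sum of cycles. Addendum C says that many row products are very far from it. The groups of rows are the block rows of $M$.

**Step 1: all these products have the same shape.** The aim is to reduce to the list (7). Take a row of block row $0$ with inner index $(b,\tilde b)$ and a row of block row $i\ne0$ with inner index $(b',\tilde b')$. Put $t=-(b-b')^2/4\in\mathbb F_p$ and $\tilde t=-(\tilde b-\tilde b')^2/4\in\mathbb F_q$. By (2), the terms of the scalar product are $\zeta^t\eta^{\tilde t}$ times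
$$\zeta^{x^2}\eta^{y^2}\ \ (j=0),\qquad\rho^{-ij}\zeta^{nx^2}\eta^{my^2}\ \ (j\ne0),\qquad x\in\mathbb F_p,\ y\in\mathbb F_q.$$
As $j$ runs over $1,\dots,r-1$, so does $ij$ mod $r$. So up to a rotation the list is exactly (7). Rotations carry cycles to cycles, so we may work with (7) itself and its set of values $S$. (Taking the two rows in the other order conjugates all the terms, which also carries cycles to cycles.)

**Step 2: find the cosets of prime order inside $S$.** A coset of $\mu_p$ has fixed $j$ and fixed $v$, while $u$ takes all values, among them residues and non-residues. By (8) it is not contained in $S$. The same holds for $\mu_q$, with $v$ in place of $u$. A coset of $\mu_r$ has fixed $u,v$, while $j$ takes all values, including $0$ and a nonzero value. If it lies in $S$, then by (8) $u$ is both "$0$ or a residue" and "$0$ or a non-residue", so $u=0$. In the same way $v=0$. Hence the only such coset contained in $S$ is $\mu_r$ itself.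

**Step 3: count.** By Lemma 2, a cycle with $k$ elements contained in $S$ has $k\mid pqr$ and contains a coset of $\mu_\ell$ for every prime $\ell\mid k$. By Step 2 the only prime that can divide $k$ is $r$, and $pqr$ is squarefree, so $k=r$ and the cycle is $\mu_r$. Each element $\rho^{-j}$ of $\mu_r$ occurs exactly once in (7), because it requires $x=0$ and $y=0$ in the block $j$. So the cycle $\mu_r$ can be used at most once. Any family of disjoint cycles among the $pqr$ terms therefore has at most one member, and that member has only $r$ terms. $\blacksquare$
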